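\title{Minors of Aronszajn tree graphs}

\begin{abstract}
We prove in ZFC that every Aronszajn tree graph contains, as a minor, an $(\aleph_0,\aleph_1)$-graph or a graph $G_{\omega_1}(S)$ with $S\subseteq\omega_1$ stationary. This gives a negative answer to a question from a paper of Pitz on obstructions to normal spanning trees. The proof first contracts the graph until the neighborhoods along the tree order become coherent, then finds a forest whose rays are seen from stationarily many heights, and finally contracts this forest to the $\omega_1$-regular tree. We also prove a version for trees of regular uncountable height $\kappa$ with levels of size less than $\kappa$, and we show that the second alternative cannot be omitted.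
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Normal spanning trees and three classes of graphs}

Graphs in this paper may be infinite. A graph $H$ is a \emph{minor} of a graph $G$ if to every vertex $x$ of $H$ one can assign a nonempty connected set $V_x\subseteq V(G)$, its \emph{branch set}, so that the branch sets of distinct vertices are disjoint and $G$ contains a $V_x$--$V_y$ edge whenever $xy$ is an edge of $H$. Branch sets may be infinite. A minor of a minor of $G$ is a minor of $G$: replace each vertex in a branch set by its own branch set and take the union.

A spanning tree of a graph with a chosen root carries the \emph{tree order}, in which $x\le y$ means that $x$ lies on the path from the root to $y$. The rooted spanning tree is \emph{normal} if the ends of every edge of the graph are comparable in this order. It is known that having a normal spanning tree is preserved under taking connected minors. Hence every connected graph without a normal spanning tree is an obstruction: it is not a minor of any graph that has one. To see what such obstructions look like, note that in the tree order only finitely many vertices lie below a given vertex. In a normal spanning tree, all but finitely many neighbors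 of each vertex therefore lie above it. Each of the following three classes comes with an order in which uncountably many vertices have infinitely many neighbors below them.

\medskip
\noindent\textbf{$(\aleph_0,\aleph_1)$-graphs.} These are the bipartite graphs $(A,B)$ with $|A|=\aleph_0$ and $|B|=\aleph_1$ in which every vertex of $B$ has infinite degree. Such a graph has no normal spanning tree. Indeed, in a normal spanning tree every $b\in B$ would lie below one of its infinitely many neighbors in $A$, but only countably many vertices lie below an element of the countable set $A$. An $(\aleph_0,\aleph_1)$-graph need not be connected. However, every component that meets $B$ also meets $A$, so some component contains uncountably many vertices of $B$, and this component is again an $(\aleph_0,\aleph_1)$-graph.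

\medskip
\noindent\textbf{Aronszajn tree graphs.} An \emph{order tree} is a partially ordered set $T$ in which every set $\{s:s<t\}$ is well-ordered; its order type is the \emph{height} $\operatorname{ht}(t)$ of the node $t$. The $\alpha$-th \emph{level} $T_\alpha$ is the set of nodes of height $\alpha$, and a \emph{branch} is a maximal chain. The tree $T$ has \emph{height} $\kappa$ if $T_\alpha\neq\emptyset$ exactly for $\alpha<\kappa$. A set $M$ of nodes below $t$ is \emph{cofinal below $t$} if for every $s<t$ there is $r\in M$ with $s\le r$. An \emph{Aronszajn tree} is an order tree of size $\aleph_1$ all of whose levels and branches are countable. An \emph{Aronszajn tree graph} is a graph whose vertex set is an Aronszajn tree, such that for every node $t$ the neighbors of $t$ below $t$ are cofinal below $t$. Thus a node of successor height is adjacent to its predecessor, and a node of limit height has infinitely many neighbors below it.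

\medskip
\noindent\textbf{The graphs $G_{\omega_1}(S)$.} The \emph{$\omega_1$-regular tree with all tops} is the set $\omega_1^{\le\omega}$ of all finite sequences and all $\omega$-sequences of elements of $\omega_1$, ordered by the initial-segment relation. An \emph{$\omega_1^{\le\omega}$-graph} is a graph on this tree in which the ends of every edge are comparable and, for every node $t$, the neighbors of $t$ below $t$ are cofinal below $t$. Fix such a graph $G_{\omega_1}$ and a set $S$ of countable limit ordinals. For each $s\in S$ choose a \emph{cofinal sequence} $f_s\colon\mathbb N\to s$, that is, a map whose range is unbounded in $s$; monotonicity is not required. Let $G_{\omega_1}(S)$ be the subgraph of $G_{\omega_1}$ induced by the set $\omega_1^{<\omega}$ of finite sequences together with the sequences $f_s$, $s\in S$. When $S$ is \emph{stationary}, that is, meets every closed unbounded subset of $\omega_1$, we call any graph obtained in this way, from any $\omega_1^{\le\omega}$-graph and any choice of cofinal sequences, \emph{a graph $G_{\omega_1}(S)$}.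

Each top $f_s$ has infinitely many neighbors among the finite sequences, as a vertex of $B$ has in $A$. The difference is that no countable set serves uncountably many tops: a countable set of finite sequences lies in $\gamma^{<\omega}$ for some $\gamma<\omega_1$, and if $s>\gamma$, then some value of $f_s$ is at least $\gamma$, so only finitely many initial segments of $f_s$ lie in $\gamma^{<\omega}$. It is known that the graphs $G_{\omega_1}(S)$ with $S$ stationary have no normal spanning tree, and that they contain neither an $(\aleph_0,\aleph_1)$-graph nor an Aronszajn tree graph as a minor.

\subsection{The question and the results}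

By the last fact, the third class is not covered by the other two. The corresponding question for the second class comes from the paper of Pitz~\cite{Pitz}.

\medskip
\noindent\textbf{Question.} \emph{Is there an Aronszajn tree graph that contains neither an $(\aleph_0,\aleph_1)$-graph nor a graph $G_{\omega_1}(S)$, with $S\subseteq\omega_1$ stationary, as a minor?}
\medskip

One might expect the answer to be yes. The graphs $G_{\omega_1}(S)$ live on a tree that is short and wide, of height $\omega+1$ with $\aleph_1$ nodes on its first level, while an Aronszajn tree is tall and thin. A short wide graph contains no tall thin one as a minor, and the reverse looks equally plausible. Moreover, there are Aronszajn tree graphs without $(\aleph_0,\aleph_1)$-minors (Proposition~\ref{prop:sharp}). Nevertheless the answer is no.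

\begin{theorem}\label{thm:main}
Every Aronszajn tree graph contains an $(\aleph_0,\aleph_1)$-graph or a graph $G_{\omega_1}(S)$ with $S\subseteq\omega_1$ stationary as a minor.
\end{theorem}

No axioms beyond ZFC are used, here or elsewhere in the paper. By Theorem~\ref{thm:main} and the facts above, no Aronszajn tree graph has a normal spanning tree, and as excluded minors these graphs add nothing to the other two classes.

\begin{corollary}\label{cor:list}
A graph has a minor that is an $(\aleph_0,\aleph_1)$-graph, an Aronszajn tree graph or a graph $G_{\omega_1}(S)$ with $S$ stationary if and only if it has a minor that is an $(\aleph_0,\aleph_1)$-graph or a graph $G_{\omega_1}(S)$ with $S$ stationary.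
\end{corollary}

The proof uses that the levels are small, but not that the branches are, and it extends to taller trees.

\begin{theorem}\label{thm:general}
Let $\kappa$ be a regular uncountable cardinal and let $T$ be an order tree of height $\kappa$ all of whose levels have size less than $\kappa$; uncountable branches are allowed. Let $G$ be a graph on $T$ such that for each node $t$ the neighbors of $t$ below $t$ are cofinal below $t$. Then at least one of the following holds.
\begin{enumerate}
\item[(1)] $G$ has as a minor a bipartite graph $(A,B)$ with $\aleph_0\le|A|<|B|=\kappa$ in which all vertices of $B$ have infinite degree.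
\item[(2)] $\kappa=\omega_1$ and $G$ contains a graph $G_{\omega_1}(S)$ with $S$ stationary as a minor.
\end{enumerate}
In particular, \textup{(1)} always holds if $\kappa\ge\omega_2$.
\end{theorem}

The bound on the levels cannot be dropped. Let $T$ be the disjoint union of the chains $\alpha$, for $\alpha<\omega_1$, and let $G$ be the disjoint union of the complete graphs on these chains. Then $T$ has height $\omega_1$ and every component of $G$ is countable, whereas the graphs in (1) and (2) have an uncountable component.

\begin{proposition}\label{prop:sharp}
There is an Aronszajn tree graph with no $(\aleph_0,\aleph_1)$-graph as a minor. So alternative \textup{(2)} cannot be omitted from Theorem~\ref{thm:general}.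
\end{proposition}

We make no claim about whether the $(\aleph_0,\aleph_1)$-alternative could be dropped from Theorem~\ref{thm:main}.

\subsection{Why the guess fails}

A thin tree of height $\omega_1$ has room for $\omega_1$-branching in the vertical direction. In the minor that we construct, the $\aleph_1$ children of a finite sequence are placed on unboundedly many different levels of the Aronszajn tree, and the label $\xi<\omega_1$ of a child is a rough measure of its height. A node $t$ of limit height $\delta$ has neighbors whose heights are cofinal in $\delta$. If these neighbors can be threaded on a single ray of a fixed forest, then the labels along this ray form a cofinal sequence in $\delta$, and $t$ becomes its top.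

Section~\ref{sec:example} carries this out by hand for one graph on a special Aronszajn tree and extracts two notions from the example: \emph{coherent graphs}, in which neighborhoods can be threaded on rays, and \emph{forests with tops}, which record the result. The proof then has three steps. If alternative (1) fails, then $\kappa=\omega_1$ and $G$ has a coherent minor (Section~\ref{sec:reduction}). Every coherent graph has a forest with tops as a minor (Section~\ref{sec:forest}). Every forest with tops has a graph $G_{\omega_1}(S)$ as a minor (Section~\ref{sec:regular}).

\section{Stationary sets and cones}\label{sec:tools}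

Let $\kappa$ be a regular uncountable cardinal, so that every set of fewer than $\kappa$ ordinals below $\kappa$ is bounded below $\kappa$, and a union of fewer than $\kappa$ sets of size less than $\kappa$ has size less than $\kappa$. A set $C\subseteq\kappa$ is a \emph{club} if it is unbounded in $\kappa$ and contains the supremum of each of its nonempty subsets that is bounded below $\kappa$. A set $S\subseteq\kappa$ is \emph{stationary} if it meets every club, and \emph{nonstationary} otherwise. We use the following textbook facts.
\begin{enumerate}
\item[(S1)] An intersection of countably many clubs is a club. Hence a union of countably many nonstationary sets is nonstationary, and a stationary set stays stationary when it is intersected with a club or when a nonstationary set is removed from it. Stationary sets are unbounded.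
\item[(S2)] For every function $g\colon\kappa\to\kappa$, the limit ordinals $\delta<\kappa$ with $g(\alpha)<\delta$ for all $\alpha<\delta$ form a club. The limit points of a club $C$, that is, the $\lambda<\kappa$ with $\lambda=\sup(C\cap\lambda)>0$, form a club contained in $C$.
\item[(S3)] If $\{c_i:i<\kappa\}$ is the increasing enumeration of a club, then $c_\lambda=\sup_{i<\lambda}c_i$ for limit $\lambda$. For every $\beta$ with $c_0\le\beta<\kappa$ there is a largest $i$ with $c_i\le\beta$.
\item[(S4)] (Fodor's lemma.) If $S\subseteq\kappa$ is stationary and $\varphi\colon S\to\kappa$ satisfies $\varphi(\delta)<\delta$ for all $\delta\in S$, then $\varphi$ is constant on a stationary subset of $S$.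
\end{enumerate}
We apply Fodor's lemma in the following form.

\begin{lemma}\label{lem:fodor}
Let $h\colon W\to\omega_1$ be a function with countable fibers, let $S\subseteq\omega_1$ be stationary, and let $w_\delta\in W$ satisfy $h(w_\delta)<\delta$ for $\delta\in S$. Then there is $w\in W$ such that $w_\delta=w$ for stationarily many $\delta\in S$.
\end{lemma}

\begin{proof}
By (S4), $h(w_\delta)$ equals a fixed $\gamma$ on a stationary set $S_0\subseteq S$. The set $S_0$ is the union of the countably many sets $\{\delta\in S_0:w_\delta=w\}$ with $w\in h^{-1}(\gamma)$, and one of them is stationary by (S1).
\end{proof}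

For an order tree $T$ we write $T_{<\alpha}=\bigcup_{\beta<\alpha}T_\beta$, and $t^-$ for the predecessor of a node $t$ of successor height. Any two nodes below a common node are comparable, and among comparable nodes the order is decided by the height; we use this constantly. The \emph{cone} above $t$ is $\lfloor t\rfloor=\{s:s\ge t\}$, and for $\gamma>\operatorname{ht}(t)$ the set $\lfloor t\rfloor\cap T_{<\gamma}$ is a \emph{truncated cone}. Truncated cones will be our branch sets.

\begin{lemma}\label{lem:cones}
Let $G$ be a graph on an order tree $T$ such that for each node $s$ the neighbors of $s$ below $s$ are cofinal below $s$. If $t\le s$, then $G$ contains a finite path from $s$ to $t$ inside $\{r:t\le r\le s\}$. Hence all cones and all truncated cones are connected in $G$.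
\end{lemma}

\begin{proof}
If $s>t$, then $s$ has a neighbor $r$ with $t\le r<s$. If $r\ne t$, repeat the step with $r$ in place of $s$. The heights decrease strictly, so the process reaches $t$ after finitely many steps. A cone or truncated cone above $t$ that contains $s$ also contains $\{r:t\le r\le s\}$.
\end{proof}

The lemma shows that the vertical branching described above is always present. An Aronszajn tree is the union of the cones above its countably many minimal nodes, so one of these cones is uncountable and, in an Aronszajn tree graph, connected. An uncountable connected graph has a vertex of uncountable degree, and since levels are countable, the neighbors of this vertex lie on uncountably many levels.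

\section{Coherent graphs and an example}\label{sec:example}

\subsection{Coherent graphs}

For a graph $G$ on an order tree $T$ let $N(t)$ be the set of neighbors of $t$ below $t$. It is a chain.

\begin{definition}\label{def:coherent}
A graph $G$ on an order tree $T$ is \emph{coherent} if the following hold.
\begin{enumerate}
\item[(C1)] $T$ has height $\omega_1$ and countable levels, and the ends of every edge are comparable.
\item[(C2)] If $a<s<t$ and $a\in N(t)$, then $a\in N(s)$.
\item[(C3)] If $t$ has successor height, then $N(t)$ is finite and contains $t^-$.
\item[(C4)] If $t$ has limit height, then $N(t)$ is infinite.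
\end{enumerate}
\end{definition}

Condition (C2) says that an edge from $t$ down to $a$ is visible from every node in between. Together with (C3) it makes every node of successor height a bottleneck.

\begin{lemma}\label{lem:coherent}
Let $G$ be a coherent graph on $T$.
\begin{enumerate}
\item[(a)] If $t$ has limit height $\lambda$ and $\gamma<\lambda$, then only finitely many elements of $N(t)$ have height at most $\gamma$. Hence the heights of every infinite subset of $N(t)$ are cofinal in $\lambda$.
\item[(b)] For every node $t$ the set $N(t)$ is cofinal below $t$. Hence truncated cones are connected in $G$.
\item[(c)] $G$ has no $(\aleph_0,\aleph_1)$-graph as a minor.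
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $s<t$ be the node of height $\gamma+1$. The elements of $N(t)$ of height at most $\gamma$ lie below $s$, so they belong to $N(s)$ by (C2), and $N(s)$ is finite by (C3).

(b) For successor heights use $t^-\in N(t)$, and for limit heights use (C4) and (a). Then apply Lemma~\ref{lem:cones}.

(c) We first show that if a vertex $v\notin\lfloor u\rfloor$ has a neighbor $y\in\lfloor u\rfloor$, then $v\in N(u)$. The nodes $v$ and $y$ are comparable, and $v>y$ would put $v$ in $\lfloor u\rfloor$, so $v<y$. Then $v$ and $u$ are comparable, and $v\not\ge u$, so $v<u\le y$. Now $v\in N(y)$, and (C2) gives $v\in N(u)$.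

Suppose that an $(\aleph_0,\aleph_1)$-graph $(A,B)$ is a minor of $G$, with branch sets $V_a$ and $V_b$. As $A$ is countable, there is $\gamma<\omega_1$ such that $T_{<\gamma}$ meets every $V_a$. The set $T_{<\gamma+1}$ is countable and the sets $V_b$ are disjoint and uncountably many, so some $V_b$ consists of nodes of height at least $\gamma+1$. Two comparable nodes of height at least $\gamma+1$ lie in the same cone $\lfloor u\rfloor$ with $u\in T_{\gamma+1}$. Since $V_b$ is connected and edges join comparable nodes, $V_b\subseteq\lfloor u\rfloor$ for a single $u\in T_{\gamma+1}$. Let $a$ be a neighbor of $b$ in $(A,B)$. Then $V_a$ contains a vertex outside $\lfloor u\rfloor$, namely one in $T_{<\gamma}$, and a vertex $z$ with a neighbor in $V_b$. If $z\notin\lfloor u\rfloor$, then $z\in N(u)$. If $z\in\lfloor u\rfloor$, then a path in $V_a$ from $z$ to the outside of $\lfloor u\rfloor$ leaves the cone along an edge whose outer end lies in $V_a\cap N(u)$. So each of the infinitely many disjoint sets $V_a$ with $a$ adjacent to $b$ meets $N(u)$, which is finite by (C3). This is a contradiction.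
\end{proof}

\subsection{A coherent graph on a special Aronszajn tree}

An Aronszajn tree has height exactly $\omega_1$: it has size $\aleph_1$ and countable levels, so its height is at least $\omega_1$, and below a node of height $\omega_1$ there would be an uncountable chain. An Aronszajn tree is \emph{special} if it is a union of countably many antichains $A_0,A_1,\dots$. It is a standard fact that special Aronszajn trees exist in ZFC. Fix such a tree $T$ and let $f(t)$ be the least $n$ with $t\in A_n$. Then $f\colon T\to\omega$ is injective on chains. For a node $t$ put
\[
B_t=\{v<t:\ f(v)<f(w)\text{ for all }w\text{ with }v<w<t\},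
\]
and let $G_f$ be the graph on $T$ in which every $t$ is joined to all elements of $B_t$, so that $N(t)=B_t$. Walking down from $t$, one meets an element of $B_t$ whenever $f$ is smaller than at every node between it and $t$. For example, if $t$ has height $6$ and the values of $f$ on the nodes below $t$ are $5,2,7,4,9,6$ from the bottom up, then $B_t$ consists of the nodes with values $2$, $4$ and $6$. In general $f$ is strictly increasing along $B_t$. A node $v$ with $f(v)=0$ is adjacent to every node above it.

\begin{lemma}\label{lem:Gf}
The graph $G_f$ is coherent.
\end{lemma}

\begin{proof}
Condition (C1) holds by construction. For (C2), let $a<s<t$ and $a\in B_t$; every $w$ with $a<w<s$ satisfies $a<w<t$, so $a\in B_s$. For (C3), let $t$ have successor height. Then $t^-\in B_t$ since there is no node between $t^-$ and $t$, and every other $v\in B_t$ has $f(v)<f(t^-)$. As $f$ is injective below $t$, there are at most $f(t^-)$ such $v$. For (C4), let $t$ have limit height and let $s<t$. The node $v$ with $s\le v<t$ at which $f$ is least lies in $B_t$, since every $w$ with $v<w<t$ has $f(w)\ge f(v)$ and $f(w)\ne f(v)$. So $B_t$ is cofinal below $t$, and hence infinite.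
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
The graph $G_f$ is an Aronszajn tree graph by Lemma~\ref{lem:coherent}(b) and has no $(\aleph_0,\aleph_1)$-minor by Lemma~\ref{lem:coherent}(c). It satisfies the hypotheses of Theorem~\ref{thm:general} with $\kappa=\omega_1$, and for $\kappa=\omega_1$ alternative (1) asks for an $(\aleph_0,\aleph_1)$-minor.
\end{proof}

\subsection{The forest hidden in the example}\label{subsec:hidden}

According to Theorem~\ref{thm:main}, the graph $G_f$ must contain a graph $G_{\omega_1}(S)$ as a minor. We look for the rays that its tops are attached to. For a node $w$, the set $\{v<w:f(v)<f(w)\}$ is a finite chain. If it is nonempty, let the \emph{parent} $p(w)$ be its largest element. Every $w'$ with $p(w)<w'<w$ has $f(w')>f(w)>f(p(w))$, so $p(w)\in B_w$ and $w\,p(w)$ is an edge. These edges form a forest on the vertex set $T$ in which every vertex has only finitely many ancestors, whatever its height in $T$.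

Let $t$ have limit height $\delta$. By Lemma~\ref{lem:coherent}(a), we can write $B_t=\{b_0<b_1<\cdots\}$ with heights cofinal in $\delta$. We claim that $B_t$ is a ray of the forest that starts at a root. Let $I$ be a nonempty final segment of $\{v:v<t\}$. The node of $I$ at which $f$ is least lies in $B_t$, as in the proof of (C4), and $f$ increases along $B_t$, so this node is the first element of $B_t\cap I$. For $I=\{v:v<t\}$ we find that $f$ is least at $b_0$, so $p(b_0)$ is undefined. For $I=\{v:b_k<v<t\}$ we find that no node strictly between $b_k$ and $b_{k+1}$ has a smaller value than $b_{k+1}$, while $f(b_k)<f(b_{k+1})$; so $p(b_{k+1})=b_k$. Thus one forest, defined without reference to $t$, threads the whole set $N(t)$ on one ray, for every $t$ of limit height.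

It remains to choose tops that do not lie on the rays of other tops. Pick $t_\delta\in T_\delta$ for every limit ordinal $\delta<\omega_1$. By (S1) there is $n$ such that $S=\{\delta:f(t_\delta)=n\}$ is stationary. The nodes $t_\delta$ with $\delta\in S$ are pairwise incomparable since $f$ is injective on chains, so none of them lies in $W=\bigcup_{\delta\in S}B_{t_\delta}$. The following definition records what we have found, with $h=\operatorname{ht}$ and $\rho_\delta=B_{t_\delta}$.

\begin{definition}\label{def:forest}
Let $p$ be a partial map from a set $W$ to itself. A \emph{$p$-ray} is a sequence $w_0w_1w_2\dots$ of distinct elements of $W$ such that $p(w_0)$ is undefined and $p(w_{n+1})=w_n$ for all $n$. A \emph{forest with tops} is a graph whose vertex set consists of a set $W$ and distinct vertices $t_\delta\notin W$, for $\delta$ in a stationary set $S\subseteq\omega_1$, together with a function $h\colon W\to\omega_1$ with countable fibers and a partial map $p$ from $W$ to $W$ such that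
\begin{enumerate}
\item[(F1)] whenever $p(w)$ is defined, $h(p(w))<h(w)$ and $w\,p(w)$ is an edge;
\item[(F2)] for each $\delta\in S$ there is a $p$-ray $\rho_\delta=w_0w_1\dots$ with $h(w_n)<\delta$ for all $n$ and $\sup_nh(w_n)=\delta$, and $t_\delta$ is adjacent to infinitely many vertices of $\rho_\delta$.
\end{enumerate}
Further edges are allowed.
\end{definition}

\begin{example}\label{ex:GS}
Every graph $G_{\omega_1}(S)$ is a forest with tops. Take $W=\omega_1^{<\omega}$, let $p(x)$ be the predecessor of $x$, let $t_s=f_s$, and let $\rho_s$ consist of the finite initial segments of $f_s$. Put $h(\emptyset)=0$ and $h(x)=\max x+|x|$ for $x\ne\emptyset$, where $\max x$ is the largest entry and $|x|$ the length of $x$. Then $h$ increases strictly along the tree order, $h^{-1}(\gamma)\subseteq(\gamma+1)^{<\omega}$ is countable, and on $\rho_s$ the values of $h$ are below the limit ordinal $s$ and cofinal in it.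
\end{example}

A forest with tops is thus a graph $G_{\omega_1}(S)$ that has lost its regular branching and its labels and kept only a height function. Section~\ref{sec:regular} shows that nothing essential is lost.

\section{Reduction to a coherent graph}\label{sec:reduction}

\begin{proposition}\label{prop:reduction}
Let $\kappa$, $T$ and $G$ be as in Theorem~\ref{thm:general}, and suppose that alternative \textup{(1)} fails. Then $\kappa=\omega_1$ and $G$ has a coherent graph as a minor.
\end{proposition}

Throughout this section we assume the hypotheses of the proposition. We delete all edges between incomparable nodes. The neighbors of $t$ below $t$ do not change, and (1) still fails since a minor of a subgraph of $G$ is a minor of $G$. So we may assume that the ends of every edge are comparable.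

The sets $N(t)$ of the graph $G$ need not be related to each other at all. The sets that do satisfy (C2) are the neighborhoods of whole cones. Let $D(t)$ be the set of vertices outside $\lfloor t\rfloor$ that have a neighbor in $\lfloor t\rfloor$.
\begin{enumerate}
\item[(D1)] \emph{Every $x\in D(t)$ satisfies $x<t$.} Let $y\ge t$ be a neighbor of $x$. Since $x\not\ge t$, we cannot have $x>y$, so $x<y$. Then $x$ and $t$ are comparable, and $x<t$.
\item[(D2)] \emph{$D(t)$ is cofinal below $t$,} since it contains $N(t)$.
\item[(D3)] \emph{If $x<s<t$ and $x\in D(t)$, then $x\in D(s)$,} since $\lfloor t\rfloor\subseteq\lfloor s\rfloor$ and $x\notin\lfloor s\rfloor$.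
\end{enumerate}
The plan is to show that the failure of (1) makes the sets $D(t)$ sparse, and then to contract truncated cones that are tall enough to see all of $D(t)$, so that $D$ becomes the neighborhood function of the minor.

\begin{lemma}\label{lem:sparse}
For every $\alpha<\kappa$ there is $\alpha'<\kappa$ such that $D(t)\cap T_{<\alpha}$ is finite whenever $\operatorname{ht}(t)\ge\alpha'$.
\end{lemma}

\begin{proof}
Suppose that this fails for $\alpha$. Then there are nodes $t$ of arbitrarily large height below $\kappa$ with $D(t)\cap T_{<\alpha}$ infinite. By recursion on $i<\kappa$ we choose nodes $t_i$ and countable connected sets $X_i\subseteq\lfloor t_i\rfloor$, each with infinitely many neighbors in $T_{<\alpha}$. At stage $i$ the set $\bigcup_{j<i}X_j$ has size less than $\kappa$, because $\kappa$ is regular and uncountable, so the heights of its elements are bounded below $\kappa$. Choose $t_i$ with $D(t_i)\cap T_{<\alpha}$ infinite, with $\operatorname{ht}(t_i)\ge\alpha$, and with $\operatorname{ht}(t_i)$ larger than all these heights. Pick a countably infinite subset of $D(t_i)\cap T_{<\alpha}$, for each of its elements a neighbor in $\lfloor t_i\rfloor$, and for each such neighbor a finite path to $t_i$ inside $\lfloor t_i\rfloor$,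 as given by Lemma~\ref{lem:cones}. Let $X_i$ be the union of these paths.

All elements of $X_i$ have height at least $\operatorname{ht}(t_i)$, so the sets $X_i$ are disjoint from each other and from $A=T_{<\alpha}$. The set $A$ is infinite. It is a union of fewer than $\kappa$ levels, each of size less than $\kappa$, so $|A|<\kappa$. Let $B=\{X_i:i<\kappa\}$ and join $a\in A$ to $X_i$ if $a$ has a neighbor in $X_i$. With the branch sets $\{a\}$ and $X_i$, this bipartite graph is a minor of $G$ as in (1), a contradiction.
\end{proof}

Fix a function $\alpha\mapsto\alpha'$ as in the lemma, and let $C_0$ be the club of limit ordinals $\delta<\kappa$ with $\alpha'<\delta$ for all $\alpha<\delta$, given by (S2). Then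
\begin{equation}\label{eq:finite}
D(t)\cap T_{<\gamma}\text{ is finite whenever }\gamma<\delta\le\operatorname{ht}(t)\text{ for some }\delta\in C_0.
\end{equation}
For a node $t$ whose height lies in $C_0$, this says that the set $D(t)$, which is cofinal below $t$, has only finitely many elements below each $s<t$. That is impossible at heights of uncountable cofinality.

\begin{lemma}\label{lem:kappa}
We have $\kappa=\omega_1$.
\end{lemma}

\begin{proof}
Suppose that $\kappa\ge\omega_2$, and let $\delta$ be the element of index $\omega_1$ in the increasing enumeration of $C_0$. By (S3), $\delta$ is the supremum of a strictly increasing $\omega_1$-sequence, so every countable subset of $\delta$ is bounded below $\delta$. Let $t\in T_\delta$. By (D2) the set $D(t)$ is infinite. The heights of countably infinitely many of its elements are all less than some $\gamma<\delta$, so $D(t)\cap T_{<\gamma}$ is infinite, contrary to \eqref{eq:finite}.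
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
By Lemma~\ref{lem:kappa}, $T$ has height $\omega_1$ and countable levels.

\emph{The minor.} Let $\alpha<\omega_1$. There are countably many pairs $(t,x)$ with $t\in T_\alpha$ and $x\in D(t)$, since $T_\alpha$ is countable and $D(t)$ is countable by (D1). So there is $g(\alpha)<\omega_1$ such that for each such pair $x$ has a neighbor in $\lfloor t\rfloor$ of height less than $g(\alpha)$. Let $C$ be the club of all $\delta\in C_0$ with $g(\alpha)<\delta$ for all $\alpha<\delta$, and let $\{c_i:i<\omega_1\}$ be its increasing enumeration. Let $T'=\bigcup_{i<\omega_1}T_{c_i}$ with the order induced by $T$, and for $t\in T_{c_i}$ put $i(t)=i$ and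
\[
P_t=\lfloor t\rfloor\cap T_{<c_{i+1}}.
\]
The nodes of $T'$ below $t\in T_{c_i}$ are the nodes below $t$ of heights $c_j$ with $j<i$. So $T'$ is an order tree in which $t$ has height $i(t)$, and its $i$-th level is $T_{c_i}$. The sets $P_t$ are connected by Lemma~\ref{lem:cones}. Every node $x$ of height at least $c_0$ lies in exactly one of them: if $i$ is largest with $c_i\le\operatorname{ht}(x)$, as in (S3), then $x\in P_t$ for the node $t\le x$ of height $c_i$, and for no other $t$. Since $g(c_i)<c_{i+1}$,
\begin{equation}\label{eq:sees}
\text{every }x\in D(t)\text{ has a neighbor in }P_t,\text{ for each }t\in T'.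
\end{equation}
Let $G'$ be the graph on $T'$ in which distinct nodes $t,t'$ are adjacent if $G$ has a $P_t$--$P_{t'}$ edge. It is a minor of $G$. Write $N'(t)$ for the set of neighbors of $t$ below $t$ in $G'$. We claim that
\begin{equation}\label{eq:Nprime}
N'(t)=\{t'\in T':\ t'<t,\ P_{t'}\cap D(t)\neq\emptyset\}.
\end{equation}
Let $t'\in N'(t)$ and let $xy$ be an edge of $G$ with $x\in P_{t'}$ and $y\in P_t$. Then $\operatorname{ht}(x)<c_{i(t')+1}\le c_{i(t)}=\operatorname{ht}(t)$, so $x\notin\lfloor t\rfloor$ and $x\in D(t)$. Conversely, if $t'<t$ and $x\in P_{t'}\cap D(t)$, then $x$ has a neighbor in $P_t$ by \eqref{eq:sees}, so $t'\in N'(t)$. We check that $G'$ is coherent.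

(C1) The levels $T_{c_i}$ are nonempty and countable. If $xy$ is an edge of $G$ with $x\in P_{t'}$, $y\in P_t$ and, say, $x<y$, then $t'\le x<y$ and $t\le y$, so $t$ and $t'$ are comparable.

(C2) Let $a<s<t$ in $T'$ and $a\in N'(t)$. By \eqref{eq:Nprime} there is $x\in P_a\cap D(t)$. Both $x$ and $s$ lie below $t$, and $\operatorname{ht}(x)<c_{i(a)+1}\le c_{i(s)}=\operatorname{ht}(s)$, so $x<s<t$. By (D3), $x\in D(s)$, and \eqref{eq:Nprime} gives $a\in N'(s)$.

(C3) Let $i(t)=j+1$, and let $t^-$ be the predecessor of $t$ in $T'$, that is, the node below $t$ of height $c_j$. The elements of $D(t)$ of height at least $c_j$ lie between $t^-$ and $t$, hence in $P_{t^-}$, and such elements exist by (D2). So $t^-\in N'(t)$. For every other $t'\in N'(t)$, the set $P_{t'}$ meets $D(t)\cap T_{<c_j}$. This set is finite by \eqref{eq:finite} with $\gamma=c_j$ and $\delta=c_{j+1}$, and the sets $P_{t'}$ are disjoint, so $N'(t)$ is finite.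

(C4) Let $i(t)=\lambda$ be a limit ordinal and let $\gamma<\lambda$. By (D2) there is $x\in D(t)$ of height at least $c_\gamma$. The node $t'\in T'$ with $x\in P_{t'}$ satisfies $t'\le x<t$ and $i(t')\ge\gamma$, and $t'\in N'(t)$ by \eqref{eq:Nprime}. So the heights in $T'$ of the elements of $N'(t)$ are cofinal in $\lambda$, and $N'(t)$ is infinite.
\end{proof}

Once $\kappa=\omega_1$ is known, the failure of (1) enters only in the finiteness part of (C3). Lemma~\ref{lem:coherent}(c) shows that this is the right amount of information to keep, since the minor obtained has no $(\aleph_0,\aleph_1)$-minor by virtue of (C1)--(C4) alone.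

\begin{remark}\label{rem:branch}
The tree of a coherent graph has no uncountable branch. Suppose it had one. The branch has exactly one node of each countable height, so we identify it with $\omega_1$. For limit $\lambda$ write $N(\lambda)=\{a_0^\lambda<a_1^\lambda<\cdots\}$, using Lemma~\ref{lem:coherent}(a). By repeated use of (S4) there are stationary sets $S_0\supseteq S_1\supseteq\cdots$ of limit ordinals and ordinals $a_0<a_1<\cdots$ with $a_k^\lambda=a_k$ for all $\lambda\in S_k$. Let $s>\sup_ka_k$ be a countable successor ordinal. For each $k$ pick $\lambda\in S_k$ above $s$; then $a_k\in N(s)$ by (C2). This contradicts (C3). An uncountable branch of $T$ meets every level $T_{c_i}$ and so yields an uncountable branch of $T'$. Hence, in Theorem~\ref{thm:general} with $\kappa=\omega_1$, an uncountable branch forces alternative (1).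
\end{remark}

\section{A forest with tops in a coherent graph}\label{sec:forest}

\begin{proposition}\label{prop:forest}
Every coherent graph contains a forest with tops as a minor.
\end{proposition}

In Section~\ref{subsec:hidden} the function $f$ served twice: it selected a finite set of candidates for the parent of each node, and it kept the tops off the rays. In a general coherent graph the natural choice for the parent of $w$ is the largest element of $N(w)$, but for $w$ of limit height there is no largest element. We therefore look for a set $W$ of nodes each of which has only finitely many candidates inside $W$. The next lemma says that coherence then threads neighborhoods on rays.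

\begin{lemma}\label{lem:ray}
Let $T$ be an order tree, let $W\subseteq T$, and for each node $t\in T$ let $J(t)\subseteq\{w\in W:w<t\}$. Suppose that
\begin{enumerate}
\item[(i)] if $a<c<d$, $c\in W$ and $a\in J(d)$, then $a\in J(c)$;
\item[(ii)] $J(w)$ is finite for every $w\in W$.
\end{enumerate}
For $w\in W$ with $J(w)\ne\emptyset$ let $p(w)=\max J(w)$. If $t\in T$ and $J(t)$ is infinite, then there is a $p$-ray $\rho$ with $J(t)\subseteq\rho\subseteq\{w\in W:w<t\}$.
\end{lemma}

\begin{proof}
We first show that if $b\in W$ and $a\in J(b)$, then $a=p^n(b)$ for some $n\ge1$. Since $a\in J(b)$, the node $c=p(b)$ is defined and $a\le c<b$. If $c=a$, we are done. Otherwise $a<c<b$ and $c\in W$, so $a\in J(c)$ by (i), and we repeat the step with $c$ in place of $b$. The heights decrease, so the process stops, and it stops only at $a$.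

Now let $J(t)$ be infinite. If $a<b$ are in $J(t)$, then $a<b<t$ and $b\in W$, so $a\in J(b)$ by (i). By (ii), each element of the well-ordered set $J(t)$ has finitely many predecessors in $J(t)$, so $J(t)=\{b_0<b_1<\cdots\}$, and by the first paragraph $b_k=p^n(b_{k+1})$ for some $n\geq 1$. The sequence $b_k,p(b_k),p^2(b_k),\dots$ is strictly decreasing, hence finite, and ends at a node where $p$ is undefined. Read backwards, it is a finite sequence $\sigma_k$ that ends in $b_k$. Since $b_k$ occurs in $\sigma_{k+1}$, the sequence $\sigma_k$ is a proper initial segment of $\sigma_{k+1}$. The union of the $\sigma_k$ is a $p$-ray that contains every $b_k$, and each of its nodes lies below or is equal to some $b_k<t$.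
\end{proof}

To apply the lemma with $J(t)=N(t)\cap W$ we need a set $W$ whose elements have finitely many neighbors below them in $W$, and tops outside $W$ that have infinitely many. A greedy recursion produces a set $X$ for which every node has exactly one of these two properties. If the nodes outside $X$ occupy stationarily many levels, they are the tops. Otherwise club many levels lie entirely in $X$. Then these levels send few edges to each other, so we can use their nodes as tops and build the forest from the strips between them.

\begin{proof}[Proof of Proposition~\ref{prop:forest}]
Let $G$ be a coherent graph on $T$. Define $X\subseteq T$ by recursion on the height: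
\[
t\in X\iff N(t)\cap X\text{ is finite}.
\]
The right side depends only on the nodes of $X$ below $t$, so the recursion is legitimate. By (C3), $X$ contains all nodes of height zero or of successor height. (To see the recursion at work: a node of height $\mu+\omega$ is never in $X$, since by Lemma~\ref{lem:coherent}(a) all but finitely many of its neighbors below it have successor height. So a node $t$ of height $\omega^2$ is in $X$ exactly if all but finitely many elements of $N(t)$ have limit height.) Let $L$ be the set of $\lambda<\omega_1$ with $T_\lambda\not\subseteq X$. It consists of limit ordinals.

\medskip
\emph{Case A: $L$ is stationary.} Put $W=X$, $h=\operatorname{ht}$, $S=L$ and $J(t)=N(t)\cap X$. The fibers of $h$ are countable by (C1). Hypothesis (i) of Lemma~\ref{lem:ray} follows from (C2), and (ii) is the definition of $X$. Let $p$ be as in the lemma. As $p(w)\in N(w)$, condition (F1) holds. For $\lambda\in S$ pick $t_\lambda\in T_\lambda\setminus X$. These nodes are distinct and lie outside $W$, and $J(t_\lambda)$ is infinite. Let $\rho_\lambda$ be the $p$-ray given by the lemma. Its nodes lie below $t_\lambda$, so their heights are less than $\lambda$. It contains the infinite set $J(t_\lambda)\subseteq N(t_\lambda)$,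 whose elements are adjacent to $t_\lambda$ and whose heights are cofinal in $\lambda$ by Lemma~\ref{lem:coherent}(a). So (F2) holds, and the subgraph of $G$ induced by $X\cup\{t_\lambda:\lambda\in S\}$ is a forest with tops.

\medskip
\emph{Case B: $L$ is nonstationary.} Then there is a club $E$ of limit ordinals that is disjoint from $L$, so $T_E=\bigcup_{e\in E}T_e$ is contained in $X$. Consequently,
\begin{equation}\label{eq:TE}
N(t)\cap T_E\text{ is finite for every }t\in T_E.
\end{equation}
This is the only property of $X$ that we use in this case. For $e\in E$ let $e^+$ be the next element of $E$; it is larger than $e+1$ because it is a limit ordinal. We cut the strips between consecutive levels of $T_E$ into truncated cones. Let $U=\bigcup_{e\in E}T_{e+1}$, and for $u\in T_{e+1}$ with $e\in E$ let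
\[
K_u=\lfloor u\rfloor\cap T_{<e^+}.
\]
The sets $K_u$ are connected by Lemma~\ref{lem:coherent}(b), and they avoid $T_E$. A node $z$ with $e<\operatorname{ht}(z)<e^+$ lies in $K_u$ for the node $u\le z$ of height $e+1$ and for no other $u\in U$, so the sets $K_u$ are disjoint. The point of starting the cones at height $e+1$ is that their least nodes have successor height, where (C3) applies. For $t\in T$ put
\[
J(t)=\{u\in U:\ u<t,\ K_u\cap N(t)\ne\emptyset\}.
\]
We check the hypotheses of Lemma~\ref{lem:ray} with $W=U$. For (i), let $a<c<d$ with $c\in U$ and $a\in J(d)$. Let $a\in T_{e+1}$ with $e\in E$, and let $z\in K_a\cap N(d)$. Since $c\in U$ and $c>a$, we have $\operatorname{ht}(c)=e'+1$ for some $e'\in E$ with $e'\ge e^+$, so $\operatorname{ht}(c)>e^+>\operatorname{ht}(z)$. Both $z$ and $c$ lie below $d$, so $z<c<d$, and $z\in N(c)$ by (C2). Hence $a\in J(c)$. For (ii), let $u\in U$. Then $N(u)$ is finite by (C3), so it meets only finitely many of the disjoint sets $K_{u'}$.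

Let $p$ be as in the lemma, let $h$ be the restriction of $\operatorname{ht}$ to $U$, let $S$ be the club of limit points of $E$, and pick any $t_\lambda\in T_\lambda$ for $\lambda\in S$. As $S\subseteq E$, the nodes $t_\lambda$ lie in $T_E$ and hence in no $K_u$. Let $H$ be the minor of $G$ on $U\cup\{t_\lambda:\lambda\in S\}$ with branch sets $K_u$ and $\{t_\lambda\}$, in which two vertices are adjacent if $G$ has an edge between their branch sets. If $p(u)$ is defined, then $p(u)<u$ and the node $u\in K_u$ has a neighbor in $K_{p(u)}$, so (F1) holds in $H$.

For (F2) let $\lambda\in S$ and $t=t_\lambda$. We show that the heights of the elements of $J(t)$ are cofinal in $\lambda$. Since $\lambda$ is a limit point of $E$, it suffices to find, for given $e_0\in E\cap\lambda$, an element of $J(t)$ of height greater than $e_0$. By (C4) and \eqref{eq:TE}, the set $N(t)\setminus T_E$ is infinite, so by Lemma~\ref{lem:coherent}(a) it has an element $z$ of height greater than $e_0$. Let $e$ be the largest element of $E$ with $e\le\operatorname{ht}(z)$, as in (S3). Then $e\ge e_0$, and $e<\operatorname{ht}(z)<e^+$ because $z\notin T_E$. The node $u\le z$ of height $e+1$ satisfies $u<t$ and $z\in K_u\cap N(t)$, so $u\in J(t)$ and $\operatorname{ht}(u)>e_0$.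

In particular $J(t)$ is infinite, and Lemma~\ref{lem:ray} gives a $p$-ray $\rho_\lambda\supseteq J(t)$ below $t$. Its heights are less than $\lambda$ and cofinal in $\lambda$, and $t$ is adjacent in $H$ to every element of $J(t)$. So $H$ is a forest with tops.
\end{proof}

The construction of Case B makes sense for any club $E$ of limit ordinals, and \eqref{eq:TE} is used at one point only, to see that $N(t)\setminus T_E$ is infinite. Without it, all neighbors of a prospective top could lie on the deleted levels, and the case distinction is there to exclude this.

\section{From a forest with tops to $G_{\omega_1}(S)$}\label{sec:regular}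

\begin{proposition}\label{prop:regular}
Every forest with tops contains a graph $G_{\omega_1}(S')$ with $S'$ stationary as a minor.
\end{proposition}

Three things separate a forest with tops from a graph $G_{\omega_1}(S')$. Parts of the forest may be used by few rays; we prune them with Fodor's lemma. The remaining vertices may have only countably many children; we contract countable subtrees until every vertex has $\aleph_1$ children. Finally, the children must be labeled by countable ordinals so that the labels along $\rho_\delta$ are cofinal in $\delta$; we label them arbitrarily and show that, on a club of $\delta$, labels and heights cross $\delta$ together.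

\begin{proof}
Let $W$, $S$, $t_\delta$, $h$, $p$ and $\rho_\delta$ be as in Definition~\ref{def:forest}. Write $v\le_pw$ if $v=p^n(w)$ for some $n\ge0$, and $v<_pw$ if this holds with $n\geq 1$. Since $h$ decreases along $p$, the relation $\le_p$ is a partial order in which $\{v:v\le_pw\}$ is a finite chain for every $w$. In particular, if $v$ and $v'$ are $\le_p$-incomparable, then no $w$ lies $\le_p$-above both. A $p$-ray contains all $\le_p$-predecessors of each of its vertices, and $h$ increases strictly along it.

\medskip
\emph{Step 1: pruning.} For $w\in W$ let $S_w=\{\delta\in S:w\in\rho_\delta\}$. If $v\le_pw$, then $S_w\subseteq S_v$. Let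
\[
W_*=\{w\in W:S_w\text{ is stationary}\},\qquad S_*=\{\delta\in S:\rho_\delta\subseteq W_*\}.
\]
The set $S\setminus S_*$ is nonstationary. Otherwise choose $w_\delta\in\rho_\delta\setminus W_*$ for $\delta\in S\setminus S_*$. As $h(w_\delta)<\delta$, Lemma~\ref{lem:fodor} gives a vertex $w\notin W_*$ with $w_\delta=w$ for stationarily many $\delta$. All these $\delta$ lie in $S_w$, so $w\in W_*$, a contradiction. By (S1), $S_*$ is stationary, and so is $S_w\cap S_*$ for every $w\in W_*$.

Let $r$ be the first vertex of $\rho_\varepsilon$ for some $\varepsilon\in S_*$. Then $r\in W_*$ and $p(r)$ is undefined. Let $W_r=\{w\in W_*:r\le_pw\}$. If $w\in W_r$ and $r\le_pv\le_pw$, then $v\in W_r$, since $S_v\supseteq S_w$. A $p$-ray that contains $r$ starts at $r$, because $p$ is defined on all later vertices. Therefore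
\begin{equation}\label{eq:inWr}
\rho_\delta\text{ starts at }r\text{ and }\rho_\delta\subseteq W_r\text{ for all }\delta\in S_*\cap S_r,
\end{equation}
and this applies to all $\delta\in S_*\cap S_w$ with $w\in W_r$. A \emph{child} of $v\in W_r$ is a vertex $w\in W_r$ with $p(w)=v$, and $v$ is \emph{branching} if it has uncountably many children.

\medskip
\emph{Step 2: for every $w\in W_r$ there is a branching $w'\in W_r$ with $w\le_pw'$.} Suppose not, and let $Y=\{w'\in W_r:w\le_pw'\}$. Every element of $Y$ has countably many children and is reached from $w$ by passing to children finitely many times. So $Y$ is countable, and there is $\gamma<\omega_1$ with $h\le\gamma$ on $Y$. The stationary set $S_w\cap S_*$ contains some $\delta>\gamma$. By \eqref{eq:inWr}, all vertices of $\rho_\delta$ from $w$ on lie in $Y$. But $h$ increases along $\rho_\delta$ with supremum $\delta>\gamma$, so almost all vertices of $\rho_\delta$ have $h>\gamma$, a contradiction.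

\medskip
\emph{Step 3: branch sets for the finite sequences.} By recursion on the length of $x\in\omega_1^{<\omega}$ we define vertices $w_x\in W_r$ and sets $V_x\ni w_x$. We write $x^{\frown}\xi$ for the sequence $x$ extended by the entry $\xi$, and $y{\upharpoonright}n$ for the initial segment of length $n$ of a sequence $y$. Let $w_\emptyset=r$. Given $w_x$, we climb from $w_x$ and stop at the first branching vertex in each direction:
\[
V_x=\{w\in W_r:\ w_x\le_pw\text{ and no }v\text{ with }w_x\le_pv<_pw\text{ is branching}\}.
\]
If $w\in V_x$ and $w_x\le_pv\le_pw$, then $v\in V_x$. So $V_x$ is connected via the edges $w\,p(w)$. For $w\in V_x\setminus\{w_x\}$, the vertex $p(w)$ is a non-branching element of $V_x$; by induction on $n$ there are only countably many $w\in V_x$ with $p^n(w)=w_x$, and $V_x$ is countable. The set $V_x$ contains a branching vertex, namely the first branching vertex on the chain from $w_x$ to a branching $w'\ge_pw_x$ given by Step 2. A child of a vertex $v\in V_x$ lies outside $V_x$ if and only if $v$ is branching. Let $Z_x$ be the set of these children, that is, of all children of branching vertices of $V_x$. The set $Z_x$ is uncountable, and $|Z_x|\le|W|\le\aleph_1$ since $h$ has countable fibers. Fix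 a bijection $\xi\mapsto w_{x^{\frown}\xi}$ from $\omega_1$ onto $Z_x$. The edge from $w_{x^{\frown}\xi}$ to $p(w_{x^{\frown}\xi})\in V_x$ joins $V_{x^{\frown}\xi}$ to $V_x$.

The sets $V_x$ are pairwise disjoint. First,
\begin{equation}\label{eq:leave}
\text{no }w\ge_pw_{x^{\frown}\xi}\text{ lies in }V_x,
\end{equation}
because $v=p(w_{x^{\frown}\xi})$ is branching and $w_x\le_pv<_pw$. Second, for $\xi\ne\eta$ the vertices $w_{x^{\frown}\xi}$ and $w_{x^{\frown}\eta}$ are $\le_p$-incomparable: they are distinct, and $w_{x^{\frown}\xi}<_pw_{x^{\frown}\eta}$ would give $w_{x^{\frown}\xi}\le_pp(w_{x^{\frown}\eta})\in V_x$, contrary to \eqref{eq:leave}. Third, $w_x\le_pw_{x^{\frown}\xi}$, so every element of $V_y$ lies $\le_p$-above $w_{y{\upharpoonright}n}$ for all $n\le|y|$. Now let $x\ne y$. If $x$ is a proper initial segment of $y$, then some $x^{\frown}\xi$ is an initial segment of $y$, and $V_x\cap V_y=\emptyset$ by \eqref{eq:leave}. If neither is an initial segment of the other, then $x$ and $y$ extend $z^{\frown}\xi$ and $z^{\frown}\eta$ for some $z$ and $\xi\ne\eta$, so $V_x$ and $V_y$ lie above incomparable vertices and are disjoint.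

\medskip
\emph{Step 4: comparing labels and heights.} Let $\gamma<\omega_1$. The set $\gamma^{<\omega}$ is countable. For each $x$ the set $V_x$ is countable, and so is $\{\xi:h(w_{x^{\frown}\xi})<\gamma\}$, since $h$ has countable fibers and the labeling is injective. Hence the ordinals
\begin{align*}
g_1(\gamma)&=\sup\{h(w)+1:\ w\in V_x,\ x\in\gamma^{<\omega}\},\\
g_2(\gamma)&=\sup\{\xi+1:\ x\in\gamma^{<\omega},\ h(w_{x^{\frown}\xi})<\gamma\}
\end{align*}
are countable. The first bounds heights in terms of labels, and the second bounds labels in terms of heights. By (S1) and (S2), the set $D$ of limit ordinals $\delta<\omega_1$ with $g_1(\gamma),g_2(\gamma)<\delta$ for all $\gamma<\delta$ is a club. For $\delta\in D$ we have: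
\begin{enumerate}
\item[(L1)] If $\gamma<\delta$, then $h$ is bounded by $g_1(\gamma)<\delta$ on $\bigcup\{V_x:x\in\gamma^{<\omega}\}$. In particular, $h$ is bounded below $\delta$ on $V_x$ for each $x\in\delta^{<\omega}$, since $x\in\gamma^{<\omega}$ for some $\gamma<\delta$.
\item[(L2)] If $x\in\delta^{<\omega}$ and $h(w_{x^{\frown}\xi})<\delta$, then $\xi<\delta$. Indeed, there is $\gamma<\delta$ with $x\in\gamma^{<\omega}$ and $h(w_{x^{\frown}\xi})<\gamma$, and then $\xi<g_2(\gamma)<\delta$.
\end{enumerate}
Let $S'=S_*\cap S_r\cap D$. This is a stationary set of countable limit ordinals.

\medskip
\emph{Step 5: the sequences $f_\delta$.} Let $\delta\in S'$. By \eqref{eq:inWr}, the ray $\rho_\delta$ lies in $W_r$ and starts at $w_\emptyset$. Suppose that it passes through $w_x$ for some $x\in\delta^{<\omega}$. The values of $h$ are cofinal in $\delta$ on every tail of $\rho_\delta$, and they are bounded below $\delta$ on $V_x$ by (L1). So after $w_x$ there is a first vertex of the ray outside $V_x$. It is a child of a vertex of $V_x$, so it equals $w_{x^{\frown}\xi}$ for a unique $\xi$. As $h(w_{x^{\frown}\xi})<\delta$, (L2) gives $\xi<\delta$, so $x^{\frown}\xi\in\delta^{<\omega}$. Repeating this step, we obtain a sequence $f_\delta\colon\mathbb N\to\delta$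 such that $\rho_\delta$ passes through all the vertices $w_{f_\delta{\upharpoonright}n}$, in this order, and the finitely many vertices from $w_{f_\delta{\upharpoonright}n}$ up to, but not including, $w_{f_\delta{\upharpoonright}(n+1)}$ lie in $V_{f_\delta{\upharpoonright}n}$. Thus $\rho_\delta$ is cut into finite segments, the $n$-th of which lies in $V_{f_\delta{\upharpoonright}n}$.

The sequence $f_\delta$ is cofinal in $\delta$. Otherwise its range is contained in some $\gamma<\delta$, as $\delta$ is a limit ordinal. Then all $f_\delta{\upharpoonright}n$ lie in $\gamma^{<\omega}$, and by (L1) the function $h$ is bounded by $g_1(\gamma)<\delta$ on $\rho_\delta$, contrary to (F2). Since $t_\delta$ is adjacent to infinitely many vertices of $\rho_\delta$ and the segments are finite, the set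
\[
I_\delta=\{n\in\mathbb N:\ t_\delta\text{ has a neighbor in }V_{f_\delta{\upharpoonright}n}\}
\]
is infinite.

\medskip
\emph{Step 6: the minor.} The sequences $f_\delta$ with $\delta\in S'$ are distinct, since the supremum of the range of $f_\delta$ is $\delta$. Define a graph $G_{\omega_1}$ on $\omega_1^{\le\omega}$ as follows. Every nonempty finite sequence is joined to its predecessor, each $f_\delta$ with $\delta\in S'$ is joined to $f_\delta{\upharpoonright}n$ for $n\in I_\delta$, and every other $\omega$-sequence is joined to all its finite initial segments. Edges join comparable nodes, and since each $I_\delta$ is infinite, the neighbors below each node are cofinal below it. So $G_{\omega_1}$ is an $\omega_1^{\le\omega}$-graph, and with the cofinal sequences $f_\delta$ it defines a graph $G_{\omega_1}(S')$. Assign the branch set $V_x$ to $x\in\omega_1^{<\omega}$ and the branch set $\{t_\delta\}$ to $f_\delta$. These sets are connected, and they are disjoint by Step 3 and because the $t_\delta$ are distinct and lie outside $W$. The edges of $G_{\omega_1}(S')$ between $x$ and $x^{\frown}\xi$ are realized by Step 3, and those between $f_\delta$ and $f_\delta{\upharpoonright}n$ by the definition of $I_\delta$.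
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Suppose that (1) fails. By Proposition~\ref{prop:reduction}, $\kappa=\omega_1$ and $G$ has a coherent minor. This minor has a forest with tops as a minor by Proposition~\ref{prop:forest}, which in turn has a graph $G_{\omega_1}(S')$ with $S'$ stationary as a minor by Proposition~\ref{prop:regular}. A minor of a minor is a minor, so (2) holds. If $\kappa\ge\omega_2$, then (2) is false, so (1) holds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
An Aronszajn tree has height $\omega_1$ and countable levels, so Theorem~\ref{thm:general} applies with $\kappa=\omega_1$. In alternative (1) we then have $|A|=\aleph_0$ and $|B|=\aleph_1$, so the minor is an $(\aleph_0,\aleph_1)$-graph.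
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:list}]
The second list is part of the first, which gives one direction. For the other, the only case that needs an argument is a graph with an Aronszajn tree graph as a minor. By Theorem~\ref{thm:main} this minor has a minor in the second list, and a minor of a minor is a minor.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Pitz}
Max Pitz, \emph{A new obstruction for normal spanning trees}, arXiv:2005.04150 (2020).

\end{thebibliography}
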